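# Two arrows per vertex suffice: percolation in the directed $k$-neighbor graph on $\mathbb Z^d$

## 1. Three arrows per vertex in even dimension

**The model.** Let $U_d=\{\pm e_1,\dots,\pm e_d\}$ be the set of the $2d$ unit directions of $\mathbb Z^d$. In the directed $k$-neighbor graph ($k$-DnG), $1\le k\le 2d$, every vertex $x$ independently chooses a uniformly random $k$-element set $S_x\subset U_d$, and we open the directed edges $x\to x+s$, $s\in S_x$. Put
$$\theta^{\rm D}(k,d)=\mathbb P(o\rightsquigarrow\infty),$$
where $o$ is the origin and $o\rightsquigarrow\infty$ means that an infinite self-avoiding open path, followed in the direction of the arrows, starts at $o$. Out-degrees are finite, so by König's lemma this says that infinitely many vertices can be reached from $o$.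

For example, let $d=1$. If $k=2$, both arrows are present everywhere and $\theta^{\rm D}(2,1)=1$. If $k=1$, each vertex points left or right with probability $\frac12$; to escape to the right, all of $0,1,2,\dots$ must point right, which has probability $0$, and likewise on the left, so $\theta^{\rm D}(1,1)=0$.

We take three facts as given:

- (F1) $\theta^{\rm D}(k,d)$ is non-decreasing in $k$;
- (F2) $\theta^{\rm D}(1,d)=0$ for all $d\ge1$;
- (F3) $\theta^{\rm D}(k,d)=1$ for $d+1\le k\le 2d$.

The question of this lecture is whether percolation survives the passage to one more dimension.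

**Conjecture.** If $d\ge 1$, $1\le k\le 2d$ and $\theta^{\rm D}(k,d)>0$, then $\theta^{\rm D}(k,d+1)>0$.

In dimension $d+1$ the same $k$ arrows are spread over more directions, so there is no obvious monotonicity. The source of the question is Benedikt Jahnel, Jonas Köppl, Bas Lodewijks, András Tóbiás, "Percolation in lattice $k$-neighbor graphs", arXiv:2306.14888 (2023). We will see that the conjecture is true. We start with a case in which positivity is easy.

**Proposition 1.** If $d\ge2$ is even and $3\le k\le 2d$, then $\theta^{\rm D}(k,d)>0$.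

The plan is to fold $\mathbb Z^d$ onto $\mathbb Z^2$, to compare the folded model with one in which all arrows are independent, and to recognize the latter as ordinary bond percolation. Each of these three steps is a lemma, and we prove the lemmas in the generality needed later.

**Definition (the $\mu$-model).** Let $\mu$ be a probability law on subsets of $U_d$. In the $\mu$-model the sets $S_x$, $x\in\mathbb Z^d$, are i.i.d. with law $\mu$, and the edges $x\to x+s$, $s\in S_x$, are open. Put $\theta(\mu)=\mathbb P(o\rightsquigarrow\infty)$, and define the *avoidance function*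
$$\hat\mu(A)=\mu(S\cap A=\emptyset),\qquad A\subset U_d .$$
Let $\pi_p$ be the law that includes each direction independently with probability $p$.

Two examples: $\hat\pi_p(A)=(1-p)^{|A|}$, and for the uniform law on 3-subsets of $U_2$ the values for $|A|=0,1,2,3,4$ are $1,\frac14,0,0,0$.

**Boxes.** Let $B_n=\{\|x\|_\infty\le n\}$ and $\partial B_n=\{\|x\|_\infty=n\}$, $n\ge1$. When we speak of open paths in $B_n$, we use only the out-edges of vertices of $B_{n-1}$, so a path stops when it hits $\partial B_n$. Let $\{o\to\partial B_n\}$ be the event that such a path leads from $o$ to $\partial B_n$; it depends only on $(S_u)_{u\in B_{n-1}}$. A step changes $\|\cdot\|_\infty$ by at most $1$, so an infinite out-cluster of $o$ meets every $\partial B_n$, and conversely. The events decrease in $n$, hence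
$$\theta(\mu)=\lim_{n\to\infty}\mathbb P(o\to\partial B_n).\tag{1.1}$$

### 1.1 What one vertex contributes

The purpose of this subsection is to show that a single vertex influences $\{o\to\partial B_n\}$ only through its avoidance function.

**Definition (pivotal vertex).** For $u\in B_{n-1}$ let ${\rm Piv}_u$ be the event that $u$ is reachable from $o$ in $B_n$ and no open path in $B_n$ from $o$ to $\partial B_n$ avoids $u$. Let $A_u$ be the set of $s\in U_d$ such that $u+s$ is connected to $\partial B_n$ by an open path in $B_n$ that avoids $u$ (a trivial path if $u+s\in\partial B_n$).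

Both are functions of $(S_x)_{x\ne u}$: to decide whether $u$ is reached, stop at the first visit to $u$; the other paths avoid $u$. The event ${\rm Piv}_o$ always holds. For example, take $d=2$, $n=2$, $S_o=\{e_1\}$, and let all other vertices except possibly $e_1$ have empty out-sets. Then $e_1$ is reached and every path out of $o$ passes through it, so ${\rm Piv}_{e_1}$ holds. Of the four neighbors of $e_1$, only $2e_1$ leads to $\partial B_2$ without returning to $e_1$. So $A_{e_1}=\{e_1\}$.

On ${\rm Piv}_u$ we have
$$o\to\partial B_n\iff S_u\cap A_u\neq\emptyset .\tag{1.2}$$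
Indeed, any path from $o$ to $\partial B_n$ must visit $u$, and the step after its last visit to $u$ lies in $S_u\cap A_u$. Conversely, if $s\in S_u\cap A_u$, then go from $o$ to $u$, then to $u+s$, then to $\partial B_n$. Off ${\rm Piv}_u$, the event $\{o\to\partial B_n\}$ does not depend on $S_u$: either a path avoiding $u$ exists, and the event holds; or no such path exists and $u$ is not reached, so there is no path at all.

If the $S_u$ are independent with laws $\mu_u$, then $S_u$ is independent of $({\rm Piv}_u,A_u)$, and we obtain
$$\mathbb P(o\to\partial B_n)=\mathbb P(\{o\to\partial B_n\}\setminus{\rm Piv}_u)+\sum_{A\subset U_d}\mathbb P({\rm Piv}_u,A_u=A)\,\big(1-\hat\mu_u(A)\big),\tag{1.3}$$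
where neither the first term nor the probabilities in the sum depend on $\mu_u$.

**Lemma 1 (Kuulasmaa's comparison, J. Appl. Probab. 1982).** If the $S_u$ are independent with laws $\mu_u$, respectively $\nu_u$, and $\hat\mu_u(A)\le\hat\nu_u(A)$ for all $u\in B_{n-1}$ and all $A$, then $\mathbb P_\mu(o\to\partial B_n)\ge\mathbb P_\nu(o\to\partial B_n)$. In particular, $\hat\mu\le\hat\nu$ implies $\theta(\mu)\ge\theta(\nu)$.

**Proof.** Replace $\nu_u$ by $\mu_u$ one vertex $u\in B_{n-1}$ at a time. By (1.3) no replacement lowers the probability. The last claim follows from (1.1). $\square$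

### 1.2 Independent arrows are bond percolation

Let $\theta_{\rm bond}(p)$ be the probability that the cluster of $o$ is infinite when each undirected edge of $\mathbb Z^2$ is kept independently with probability $p$. We use Kesten's theorem (Comm. Math. Phys. 74 (1980)): the critical value is $\frac12$, so $\theta_{\rm bond}(p)>0$ for $p>\frac12$. For Section 6 we also use that $\theta_{\rm bond}(p)\to1$ as $p\to1$ (Peierls).

**Lemma 2.** On $\mathbb Z^2$, $\theta(\pi_p)=\theta_{\rm bond}(p)$.

**Proof.** Explore the out-cluster of $o$ in the $\pi_p$-model. Query a directed edge $x\to y$ only if $x$ is already reached and $y$ is not, always taking the first eligible unqueried edge in the order in which the vertices $x$ were reached. If the edge is open, $y$ becomes reached. The final reached set is the out-cluster. Each undirected edge $\{x,y\}$ is queried at most once: if $x\to y$ has been queried, then $x$ is reached from then on, so $y\to x$ is never eligible. So every query uses a fresh coin with success probability $p$, exactly as in the same exploration of the undirected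 cluster of $o$. The two reached sets have the same law. $\square$

### 1.3 Projection

We now want to pass to a lower-dimensional lattice without increasing the percolation probability.

**Definition (fiber cluster).** Let $\varphi:\mathbb Z^d\to\mathbb Z^e$ be a homomorphism with $\varphi(U_d)\subset U_e\cup\{0\}$. In the $\mu$-model on $\mathbb Z^d$ let $C^\varphi(x)$ be the set of vertices reachable from $x$ by open paths inside $x+\ker\varphi$ (including $x$), and let
$$T(x)=\varphi\Big(\bigcup_{y\in C^\varphi(x)}S_y\Big)\setminus\{0\}\subset U_e .$$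
By translation invariance the law $\tau$ of $T(x)$ does not depend on $x$.

For example, let $\varphi:\mathbb Z^3\to\mathbb Z^2$ drop the third coordinate. If $S_x=\{e_3,e_1\}$ and $S_{x+e_3}=\{e_2,-e_1\}$, then $C^\varphi(x)=\{x,x+e_3\}$ and $T(x)=\{e_1,-e_1,e_2\}$: a vertex with two arrows has gained three planar directions. If no direction is mapped to $0$, then $C^\varphi(x)=\{x\}$ and simply $T(x)=\varphi(S_x)$.

**Lemma 3 (projection).** With this notation, $\theta(\mu)\ge\theta(\tau)$.

**Proof.** We explore in $\mathbb Z^e$, keeping for each discovered point $v$ a vertex $x_v\in\varphi^{-1}(v)$ that is reachable from $o$. Start with $v=0$, $x_0=o$. At each step take the earliest discovered unprocessed $v$ and reveal all $S_y$, $y\in\varphi^{-1}(v)$. For each $s\in T(x_v)$ with $v+s$ undiscovered, there are $y\in C^\varphi(x_v)$ and $s'\in S_y$ with $\varphi(s')=s$. Then $y+s'\in\varphi^{-1}(v+s)$ is reachable from $x_v$, hence from $o$. Declare $v+s$ discovered and let $x_{v+s}$ be such a vertex, chosen by a fixed rule.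

The fibers are disjoint, and $x_v$ is determined by previously revealed fibers over points other than $v$. Therefore, given the past, $T(x_v)$ has law $\tau$ and is independent of the past. So the discovered set has the law of the out-cluster of $0$ in the $\tau$-model, explored in the same order. If it is infinite, then infinitely many distinct vertices $x_v$ are reachable from $o$. $\square$

### 1.4 Proof of Proposition 1

By (F1) we may take $k=3$. Write $d=2m$ and let $\varphi$ map $e_1,\dots,e_m$ to $e_1$ and $e_{m+1},\dots,e_{2m}$ to $e_2$. No direction maps to $0$, so $\tau$ is the law of $\varphi(S_x)$. Each of the four planar directions has $m$ preimages. For $|A|=a$, the set $S_x$ must avoid $am$ of the $4m$ directions, so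
$$\hat\tau(A)=\prod_{i=0}^{2}\frac{(4-a)m-i}{4m-i}\ \text{ if }(4-a)m\ge3,\qquad \hat\tau(A)=0\ \text{ otherwise.}$$
Since $\frac{b-i}{N-i}\le\frac bN$ for $i\le b\le N$, $i<N$, we get $\hat\tau(A)\le(\frac{4-a}4)^3$, that is, at most $\frac{27}{64},\frac18,\frac1{64},0$ for $a=1,2,3,4$. Let $p=\frac{37}{64}>\frac12$, so $1-p=\frac{27}{64}>0.42$. Then $(1-p)^2>0.17>\frac18$, $(1-p)^3>0.07>\frac1{64}$ and $(1-p)^4>0$. Hence $\hat\tau\le\hat\pi_p$, and Lemmas 3, 1, 2 and Kesten's theorem give $\theta^{\rm D}(3,d)\ge\theta(\tau)\ge\theta(\pi_p)=\theta_{\rm bond}(p)>0$. $\square$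

## 2. What changes with two arrows

Try the same with $k=2$. Fold $\mathbb Z^d$, $d\ge2$, onto $\mathbb Z^2$ in any way that sends each $e_i$ to $\pm e_1$ or $\pm e_2$. Some planar direction $s$ has at most $d/2$ preimages, so with $b\ge\frac{3d}2$ the number of directions not mapped to $s$,
$$\hat\tau(\{s\})=\frac{b(b-1)}{2d(2d-1)}\ge\frac{\frac{3d}2\big(\frac{3d}2-1\big)}{2d(2d-1)}=\frac{3(3d-2)}{8(2d-1)}\ge\frac12,$$
where the last inequality is equivalent to $9d-6\ge8d-4$, i.e. to $d\ge2$. To apply Lemma 1 with $\pi_p$ we need $1-p\ge\hat\tau(\{s\})\ge\frac12$, so $p\le\frac12$, and Kesten's theorem gives nothing. This is the point where the easy argument stops. It stops in two different ways.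

For large $d$ the obstruction is real in size: for $d=2m$ folded evenly, the missing probability $\frac{3(3m-1)}{4(4m-1)}$ tends to $\frac9{16}>\frac12$. But there is room to spare: we need not fold all coordinates, and a vertex that misses a planar direction may move inside its fiber and try again. Section 3 does this for all $d\ge3$.

For $d=2$ there is no spare coordinate, and the loss is borderline. Writing $\lambda$ for the uniform law on 2-subsets of $U_2$,
$$\hat\lambda(A)=1,\ \tfrac12,\ \tfrac16,\ 0,\ 0\qquad\text{against}\qquad \hat\pi_{1/2}(A)=1,\ \tfrac12,\ \tfrac14,\ \tfrac18,\ \tfrac1{16}\tag{2.1}$$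
for $|A|=0,1,2,3,4$. So $\hat\lambda\le\hat\pi_{1/2}$, but equality at $|A|=1$ forbids any $p>\frac12$. Section 4 turns the strict inequalities at $|A|\ge2$ into a gain. This case cannot be avoided: $\theta^{\rm D}(2,1)=1$, so the conjecture with $k=2$, $d=1$ demands $\theta^{\rm D}(2,2)>0$.

Here are the statements we shall prove.

**Theorem 1.** $\theta^{\rm D}(2,d)>0$ for all $d\ge2$.

**Corollary (the conjecture holds).** If $d\ge1$, $1\le k\le2d$ and $\theta^{\rm D}(k,d)>0$, then $\theta^{\rm D}(k,d+1)>0$.

**Proof of the Corollary from Theorem 1.** By (F2), $k\ge2$. Since $d+1\ge2$ and $2\le k\le2(d+1)$, (F1) and Theorem 1 give $\theta^{\rm D}(k,d+1)\ge\theta^{\rm D}(2,d+1)>0$. $\square$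

**Theorem 2.** Let $d\ge1$ and $1\le k\le2d$. Then $\theta^{\rm D}(k,d)=0$ iff $k=1$; $0<\theta^{\rm D}(k,d)<1$ iff $2\le k\le d$; and $\theta^{\rm D}(k,d)=1$ iff $k\ge d+1$.

**Theorem 3.** $\displaystyle\lim_{d\to\infty}\min_{2\le k\le2d}\theta^{\rm D}(k,d)=1$.

## 3. Second chances along a column: $d\ge3$

### 3.1 The column formula

This step computes the avoidance function when $\mathbb Z^3$ is projected to $\mathbb Z^2$ by dropping the third coordinate. Write $\uparrow\,=e_3$ and $\downarrow\,=-e_3$. Let $\sigma$ be a law on subsets of $U_3$ such that, for $A\subset U_2$ with $|A|=a\in\{1,2,3,4\}$, the numbers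
$$X=\hat\sigma(A),\qquad Y=\hat\sigma(A\cup\{\uparrow\})=\hat\sigma(A\cup\{\downarrow\}),\qquad Z=\hat\sigma(A\cup\{\uparrow,\downarrow\})$$
depend only on $a$, and $X<1$. The fibers are the vertical columns. Starting from height $0$, height $j>0$ is reached iff the vertices at heights $0,\dots,j-1$ all choose $\uparrow$; similarly downward.

Let $f$ be the probability that, starting at height $1$ and going upward as long as $\uparrow$ is chosen, no visited vertex chooses an element of $A$. A vertex avoids $A$ and chooses $\uparrow$ with probability $X-Y$; it avoids $A$ and does not choose $\uparrow$ with probability $Y$. Going up forever without choosing from $A$ has probability $\lim_j(X-Y)^j=0$, because $X<1$. So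
$$f=\sum_{j\ge0}(X-Y)^jY=\frac{Y}{1-X+Y}.\tag{3.1}$$
By symmetry the same $f$ serves for the downward walk from height $-1$, and the two walks use disjoint, hence independent, sets of vertices. The vertex at height $0$ must avoid $A$. It does so choosing neither vertical direction with probability $Z$; exactly one given vertical direction with probability $Y-Z$; both with probability $X-2Y+Z$. Therefore the projected law $\tau$ of Lemma 3 satisfies
$$q_a:=\hat\tau(A)=Z+2(Y-Z)f+(X-2Y+Z)f^2 .\tag{3.2}$$
The coefficients $Y-Z$ and $X-2Y+Z$ are probabilities, so the right side of (3.2) is non-decreasing in $f\ge0$.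

If $q_a<2^{-a}$ for $a=1,2,3,4$, then by continuity some $p>\frac12$ satisfies $q_a\le(1-p)^a$ for all four $a$. Then $\hat\tau\le\hat\pi_p$ (for $A=\emptyset$ both sides are $1$), and Lemmas 3, 1, 2 give $\theta(\sigma)\ge\theta(\tau)\ge\theta_{\rm bond}(p)>0$. So the condition to check is
$$q_a<2^{-a}\qquad(a=1,2,3,4).\tag{3.3}$$

**Example: $d=3$ by hand.** Let $\sigma$ be the uniform law on 2-subsets of $U_3$. Of the $15$ such sets, $\binom{6-a}2$ avoid $A$, $\binom{5-a}2$ also avoid $\uparrow$, and $\binom{4-a}2$ avoid both vertical directions. For $a=1$: $15(X,Y,Z)=(10,6,3)$, $f=\frac6{11}$ and $15q_1=3+6f+f^2=\frac{795}{121}<6.6<7.5$. For $a=2$: $(6,3,1)$, $f=\frac14$, $15q_2=1+4f+f^2<2.1<3.75$. For $a=3$: $(3,1,0)$, $f=\frac1{13}$, $15q_3=2f+f^2<0.2<1.875$. For $a=4$: $(1,0,0)$, $f=0$, $q_4=0$. So (3.3) holds and $\theta^{\rm D}(2,3)>0$. A planar direction, missed by one vertex with probability $\frac{10}{15}$, is missed by the column with probability below $0.44$.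

### 3.2 Folding $\mathbb Z^d$ onto $\mathbb Z^3$

For general $d\ge3$ we first fold to three dimensions. Let $m=\lfloor d/3\rfloor\ge1$ and $\ell=d-2m\ge1$. Map $e_i\mapsto e_1$ for $i\le m$, $e_i\mapsto e_2$ for $m<i\le2m$, and $e_i\mapsto e_3$ for $i>2m$. No direction maps to $0$. By Lemma 3, $\theta^{\rm D}(2,d)\ge\theta(\rho)$, where $\rho$ is the law of the image of a uniform 2-subset:
$$\hat\rho(A)=\binom b2\Big/\binom{2d}2,\qquad b=b(A)=2d-\#\{\text{directions of }U_d\text{ mapped into }A\}.\tag{3.4}$$
The formula for $\rho$ depends on $d$ and $m$ separately. To get functions of the ratio $m/d$ alone, let $\rho'$ be the law of the image of two *independent* uniform directions, so $\hat\rho'(A)=(b/2d)^2$. Since $\frac{b(b-1)}{2d(2d-1)}\le(\frac b{2d})^2$, Lemma 1 gives $\theta(\rho)\ge\theta(\rho')$. In both cases, for $A\subset U_2$, $|A|=a$, the values of $b$ entering $X,Y,Z$ are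
$$2d-am,\qquad 2d-am-\ell,\qquad 2d-am-2\ell ,\tag{3.5}$$
so the assumptions of 3.1 hold for $\sigma=\rho$ and for $\sigma=\rho'$.

**Claim.** Let $d\ge3$. Condition (3.3) holds for $\sigma=\rho'$ if $d\notin\{4,5,8\}$, and for $\sigma=\rho$ if $d\in\{4,5,8\}$.

By 3.1 and the chain $\theta^{\rm D}(2,d)\ge\theta(\rho)\ge\theta(\rho')$, the Claim proves Theorem 1 for $d\ge3$.

### 3.3 Proof of the Claim for $d\notin\{4,5,8\}$

Let $t=m/d$ and $d=3m+r$ with $r\in\{0,1,2\}$. Then $t\le\frac13$. Also $t\ge\frac3{11}$ iff $11m\ge9m+3r$ iff $2m\ge3r$. For $r=0$ this always holds; for $r=1$ it fails only for $m=1$, $d=4$; for $r=2$ it fails only for $m=1,2$, i.e. $d=5,8$. So $t\in[\frac3{11},\frac13]$ here. Dividing (3.5) by $2d$ and using $\ell/d=1-2t$, we get for $\sigma=\rho'$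
$$X=\big(1-\tfrac{at}2\big)^2,\quad Y=\tfrac14\big(1+(2-a)t\big)^2,\quad Z=\tfrac14(4-a)^2t^2,\quad X-2Y+Z=\tfrac12(1-2t)^2,$$
the last because it is the second difference of $x\mapsto x^2$ with step $\frac{1-2t}2$. We use throughout that $t\le\frac13$ and $1-2t\le\frac5{11}$, so $(1-2t)^2\le\frac{25}{121}<0.2067$.

**Case $a=1$.** This is the tight case. Here $1-X+Y=\frac14+\frac{3t}2$, so $f=\frac{(1+t)^2}{1+6t}$. Moreover $Y-Z=\frac14\big((1+t)^2-9t^2\big)=\frac14(1-2t)(1+4t)$. Hence
$$q_1=\tfrac94t^2+\tfrac12(1-2t)(1+4t)f+\tfrac12(1-2t)^2f^2 .$$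
Let $H(t)=4(1+6t)^2(\frac12-q_1)$ and $G=(1-2t)(1+t)^2=1-3t^2-2t^3$. Then
$$H=2(1+6t)^2-9t^2(1+6t)^2-2G(1+4t)(1+6t)-2G^2 .$$
The four terms expand to
$$2+24t+72t^2,\qquad -9t^2-108t^3-324t^4,$$
$$-2-20t-42t^2+64t^3+184t^4+96t^5,\qquad -2+12t^2+8t^3-18t^4-24t^5-8t^6,$$
and their sum is
$$H(t)=-2+4t+33t^2-36t^3-158t^4+72t^5-8t^6 .\tag{3.6}$$
At the endpoints,
$$729\,H(\tfrac13)=-1458+972+2673-972-1422+216-8=1,$$
$$11^6H(\tfrac3{11})=-3543122+1932612+4348377-1293732-1548558+192456-5832=82201,$$
both positive. On $[\frac14,\frac13]$,
$$H''(t)=66-216t-t^2(1896-1440t)-240t^4\le66-54-\tfrac1{16}(1896-480)<0 .$$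
So $H$ is concave on $[\frac3{11},\frac13]$ and positive at both ends, hence positive throughout. That is, $q_1<\frac12$.

**Case $a=2$.** Here $X=(1-t)^2$, $Y=\frac14$, $Z=t^2$ and $f=\frac1{1+8t-4t^2}$. The denominator increases in $t\le1$, so $f\le\frac{121}{349}<0.35$. By monotonicity in $f$,
$$q_2=t^2+(\tfrac12-2t^2)f+\tfrac12(1-2t)^2f^2\le0.3\,t^2+0.175+0.06125(1-2t)^2\le0.0334+0.175+0.0127<\tfrac14 .$$

**Case $a=3$.** Here $X=(1-\frac{3t}2)^2$, $Y=\frac14(1-t)^2$, $Z=\frac14t^2$, so $1-X+Y=\frac14(1+10t-8t^2)$ and $f=\frac{(1-t)^2}{1+10t-8t^2}$. On our interval the numerator decreases and the denominator increases, so $f\le\frac{64}{379}<0.17$. Since $2(Y-Z)=\frac12(1-2t)$,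
$$q_3=\tfrac14t^2+\tfrac12(1-2t)f+\tfrac12(1-2t)^2f^2\le0.0278+0.0387+0.0030<\tfrac18 .$$

**Case $a=4$.** Here $Z=0$, $Y=\frac14(1-2t)^2<0.052$ and $X=4Y$. So $f=\frac Y{1-3Y}<0.062$ and $q_4=2Yf+2Yf^2<0.007<\frac1{16}$.

### 3.4 Proof of the Claim for $d\in\{4,5,8\}$

In these dimensions the passage to $\rho'$ loses too much: $t=\frac14$ for $d=4,8$ and $t=\frac15$ for $d=5$, and (3.6) gives $H(\frac14)=-\frac{25}{512}<0$ and $H(\frac15)=-\frac{6223}{15625}<0$, so $q_1>\frac12$ for $\sigma=\rho'$. We therefore keep $\sigma=\rho$. Now $(m,\ell)=(1,2),(1,3),(2,4)$ and $N:=\binom{2d}2=28,45,120$. By (3.4) and (3.5), $N(X,Y,Z)$ consists of the numbers $\binom b2$ with $b$ as in (3.5). For instance, for $d=4$, $a=1$ we have $b=7,5,3$, giving $(21,10,3)$, then $f=\frac{10}{28-21+10}=\frac{10}{17}$ by (3.1), and $Nq_1=3+14f+4f^2$ by (3.2). The full list: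

| $d$ | $a$ | $N(X,Y,Z)$ | $f$ | $N q_a$ | $N2^{-a}$ |
|---|---|---|---|---|---|
| 4 | 1 | (21, 10, 3) | 10/17 | $3+14f+4f^2<12.7$ | 14 |
| 4 | 2 | (15, 6, 1) | 6/19 | $1+10f+4f^2<4.6$ | 7 |
| 4 | 3 | (10, 3, 0) | 1/7 | $6f+4f^2<1$ | 3.5 |
| 4 | 4 | (6, 1, 0) | 1/23 | $2f+4f^2<0.1$ | 1.75 |
| 5 | 1 | (36, 15, 3) | 5/8 | $3+24f+9f^2<21.6$ | 22.5 |
| 5 | 2 | (28, 10, 1) | 10/27 | $1+18f+9f^2<9$ | 11.25 |
| 5 | 3 | (21, 6, 0) | 1/5 | $12f+9f^2<2.8$ | 5.625 |
| 5 | 4 | (15, 3, 0) | 1/11 | $6f+9f^2<0.7$ | 2.8125 |
| 8 | 1 | (91, 45, 15) | 45/74 | $15+60f+16f^2<57.5$ | 60 |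
| 8 | 2 | (66, 28, 6) | 14/41 | $6+44f+16f^2<23$ | 30 |
| 8 | 3 | (45, 15, 1) | 1/6 | $1+28f+16f^2<6.2$ | 15 |
| 8 | 4 | (28, 6, 0) | 3/49 | $12f+16f^2<0.8$ | 7.5 |

In every row the fifth entry is below the sixth. This proves the Claim, and with it Theorem 1 for $d\ge3$. $\square$

## 4. The plane: turning strict inequality at $|A|\ge2$ into $p>\frac12$

### 4.1 An interpolation with two parameters

By (2.1), comparing $\lambda$ with $\pi_p$ vertex by vertex cannot reach $p>\frac12$. But $\lambda$ is strictly better than $\pi_{1/2}$ whenever a pivotal vertex has $|A_u|\ge2$. We measure this advantage with a differential inequality of Aizenman–Grimmett type: move continuously from a mixture of $\lambda$ and $\pi_{1/2}$ to $\pi_{p}$, and show that raising $p$ slightly costs less than is gained by the $\lambda$-part.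

Let $n\ge9$ and $V_n=\{v\in\mathbb Z^2:4\le\|v\|_\infty\le n-4\}$. For $v\in V_n$ let $Q_v=v+[-3,3]^2$ (lattice points); then $o\notin Q_v\subset B_{n-1}$. Let $S_u$, $u\in B_{n-1}$, be independent with law
$$s\,\lambda+(1-s)\,\pi_{p_u},\qquad p_u=\begin{cases}p,&u\in V_n,\\ \frac12,&u\in B_{n-1}\setminus V_n,\end{cases}$$
and put $g_n(p,s)=\mathbb P(o\to\partial B_n)$. Near the origin and near $\partial B_n$ we freeze $p_u=\frac12$, because the surgery below needs the room $Q_v$.

The function $g_n$ is affine in the law of each single vertex. So its partial derivatives are sums over vertices of the derivatives of (1.3), with $\hat\mu_u(A)=s\hat\lambda(A)+(1-s)(1-p_u)^{|A|}$: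
$$\partial_pg_n=(1-s)\sum_{v\in V_n}\sum_A\mathbb P({\rm Piv}_v,A_v=A)\,|A|(1-p)^{|A|-1},\tag{4.1}$$
$$\partial_sg_n=\sum_{u\in B_{n-1}}\sum_A\mathbb P({\rm Piv}_u,A_u=A)\big[(1-p_u)^{|A|}-\hat\lambda(A)\big].\tag{4.2}$$
The $p$-derivative sees all pivotal vertices with $A_v\ne\emptyset$. At $p=\frac12$ the $s$-derivative sees only those with $|A_u|\ge2$. So we need to show that pivotal vertices with $|A_v|\ge1$ are not much more frequent than pivotal vertices with $|A_{v'}|\ge2$. Changing $S_v$ is useless, since $A_v$ does not depend on it. Opening further edges near $v$ at random could create a bypass around $v$ and destroy pivotality. The way out is to erase the configuration near $v$ and to build there a single corridor through a vertex $v'$ with two good exits.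

### 4.2 Surgery near a pivotal vertex

**Lemma 4.** Let $v\in V_n$ and let $\omega$ be a configuration with ${\rm Piv}_v$ and $A_v\ne\emptyset$. There are a configuration $\omega'$ equal to $\omega$ off $Q_v$ and a vertex $v'\in Q_v$ with ${\rm Piv}_{v'}(\omega')$ and $|A_{v'}(\omega')|\ge2$.

**Proof.** Choose coordinates with $v=(0,0)$ and let $\mathcal D=[-2,2]^2$. We may apply symmetries of the square centered at $v$, since only the local geometry around $v$ is used.

**Step 1: separating the origin's side from the boundary's side.** For $\mathcal D\subset R\subset Q_v$ let $K_R$ be the set of vertices outside $R$ reachable from $o$ by an open path in $B_n\setminus R$, and let $L_R$ be the set of vertices of $B_n\setminus R$ from which $\partial B_n$ can be reached by an open path in $B_n\setminus R$. So $o\in K_R$ and $\partial B_n\subset L_R$. As a toy picture, if the only open edges outside $R$ form one path from $o$ ending with an edge into $R$ and one path from a neighbor $w$ of $R$ to $\partial B_n$, disjoint from it, then $K_R$ is the part of the first path outside $R$,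 and $L_R$ is $\partial B_n$ together with the second path. In general
$$K_R\cap L_R=\emptyset,\tag{4.3}$$
because a common vertex would give an open path from $o$ to $\partial B_n$ in $B_n\setminus R$, which avoids $v\in R$ and contradicts ${\rm Piv}_v$.

**Step 2: finding an exit.** Since $A_v\neq\emptyset$, there is a path from $v$ to $\partial B_n$ all of whose edges, except possibly the first, are open. Let $z$ be its last vertex in $\mathcal D$. The next vertex lies outside $\mathcal D$ and, as the rest of the path is open and stays outside $\mathcal D$, belongs to $L_{\mathcal D}$. So some $z\in\mathcal D$ has a neighbor in $L_{\mathcal D}$.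

**Step 3: the blueprint of the corridor.** We now choose a region $R$, a vertex $v'$, a set $T$ of corridor vertices, an exit $z\in T$ and a vertex $w$ just outside. The corridor will run from $v'$ through both $h_1$ and $h_2$ to a junction $h_3$, then to $z$ and out to $w$.

*Case 1: some non-corner $z\in\mathcal D$ has a neighbor $w\in L_{\mathcal D}$.* By symmetry $z=(j,2)$ with $j\in\{-1,0\}$ and $w=(j,3)$. Put
$$R=\mathcal D,\quad v'=(j+1,0),\quad h_1=(j,0),\quad h_2=(j+1,1),\quad h_3=(j,1),\quad T=\{h_1,h_2,h_3,z\},$$
with tail $h_3\to z$.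

*Case 2: otherwise.* Then some corner, by symmetry $z=(2,2)$, has a neighbor in $L_{\mathcal D}$. Take an open path outside $\mathcal D$ from such a neighbor to $\partial B_n$, and let $w$ be its last vertex in $\{(3,2),(2,3)\}$; by reflection $w=(3,2)$. The part of the path from $w$ on avoids $(2,3)$. It also avoids $(1,3)$ and $(0,3)$: otherwise one of these would lie in $L_{\mathcal D}$, and it is a neighbor of the non-corner vertex $(1,2)$ or $(0,2)$, so we would be in Case 1. Put
$$R=\mathcal D\cup\{(2,3),(1,3),(0,3)\},\quad v'=(0,0),\quad h_1=(1,0),\quad h_2=(0,1),\quad h_3=(1,1),\quad h_4=(1,2),$$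
$T=\{h_1,h_2,h_3,h_4,z\}$, with tail $h_3\to h_4\to z$. The part of the path from $w$ on stays outside $R$, so $w\in L_R$.

In both cases $R\subset Q_v$, and the following hold:

- (i) $w\in L_R$, and $w$ is the only neighbor of $z$ outside $R$;
- (ii) all neighbors of vertices of $T\setminus\{z\}$ lie in $R$;
- (iii) $v'\in R\setminus T$; $h_1$ and $h_2$ are neighbors of $v'$; $h_3$ is a neighbor of both $h_1$ and $h_2$;
- (iv) $R\setminus T$ is connected.

In Case 1, (i) holds as $z$ is a non-corner vertex of the side of $\mathcal D$; (ii) holds as $h_1,h_2,h_3$ have coordinates in $\{-1,0,1\}$; (iii) is read off. For (iv): rows $-2,-1$ are intact, and so are all columns other than $j,j+1$. In column $j$ only heights $-2,-1$ remain. In column $j+1$ heights $-2,-1,0$ remain, together with $(j+1,2)$, which is adjacent to $(j+2,2)$ in the intact column $j+2\le2$.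

In Case 2, the neighbors of $z=(2,2)$ are $(3,2)=w$ and $(2,3),(1,2),(2,1)\in R$, which is (i). For (ii), $h_1,h_2,h_3$ have coordinates in $\{0,1\}$, and the neighbors of $h_4=(1,2)$ are $(0,2),(2,2),(1,1)$ and $(1,3)\in R$. Again (iii) is read off. For (iv): rows $-2,-1$ and columns $-2,-1$ of $\mathcal D$ are intact; $(0,0)$ is joined downward; $(0,2)$ is adjacent to $(-1,2)$; $(0,3),(1,3),(2,3)$ form a line that is joined to $(0,2)$; and $(2,1),(2,0)$ are joined downward to $(2,-1)$.

**Step 4: entries are never on the corridor.** Call $y\in R$ an *entry* if $k\to y$ is open in $\omega$ for some $k\in K_R$. An entry exists: $v\in R$ is reached from $o\notin R$, and the first vertex in $R$ of an open path from $o$ to $v$ is one. Any entry $y$ satisfies $y\notin T$. Indeed, $y\notin T\setminus\{z\}$ by (ii), since $k\notin R$. And $y=z$ would force $k=w$ by (i), so $w\in K_R\cap L_R$, against (4.3). Fix one entry $y$, with its $k$, and, by (iv), a simple path $\Gamma$ in $R\setminus T$ from $y$ to $v'$ (trivial if $y=v'$).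

**Step 5: the new configuration.** Let $\omega'$ agree with $\omega$ off $R$. In $R$, each vertex of $\Gamma$ other than $v'$ has as its only out-edge the next edge of $\Gamma$. The vertex $v'$ has out-edges exactly to $h_1$ and $h_2$. Each of $h_1,h_2$ has the single out-edge to $h_3$. Then come the tail edges from $h_3$ to $z$, each the only out-edge of its vertex, and $z$ has the single out-edge $z\to w$. All other vertices of $R$ have empty out-sets.

**Step 6: verification.** The out-sets off $R$ are unchanged, so $K_R$, $L_R$ and the set of entries are the same for $\omega'$ as for $\omega$.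

The vertex $v'$ is reached from $o$: go to $k$ outside $R$, then to $y$, then along $\Gamma$.

From $h_1$ and from $h_2$ we reach $h_3$, then $z$ along the tail, then $w$, then $\partial B_n$ outside $R$ because $w\in L_R$. This avoids $v'$. So $|A_{v'}(\omega')|\ge2$.

Finally, suppose an open path of $\omega'$ from $o$ to $\partial B_n$ avoids $v'$. It must meet $R$, since otherwise $o\in K_R\cap L_R$. Its first vertex $y'$ in $R$ is an entry, so $y'\notin T$. The path must leave $R$ afterwards, and the only open edge of $\omega'$ leaving $R$ is $z\to w$, with $z\in T$. So between $y'$ and its first exit from $R$ the path uses an open edge from $R\setminus T$ into $T$. All such edges start at $v'$, because the edges of $\Gamma$ stay in $R\setminus T$ and the other vertices of $R\setminus T$ have no out-edges. This is a contradiction. Hence ${\rm Piv}_{v'}(\omega')$ holds. $\square$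

### 4.3 The differential inequality

We convert Lemma 4 into an inequality between probabilities. Let
$$K=49\cdot2^{441},\qquad c=\frac1{60K},\qquad p\in[\tfrac12,\tfrac12+c],\quad s\in[0,\tfrac12].$$

**Step 1: the price of the surgery.** At each vertex every subset of $U_2$ has probability at least $\frac12(\frac14)^4=2^{-9}$, since $1-s\ge\frac12$ and $p_u,1-p_u\ge\frac14$. So each configuration on the $49$ vertices of $Q_v$ has probability at least $2^{-441}$, independently of the outside. Let $v\in V_n$ and condition on the configuration outside $Q_v$. If it admits a completion in $\{{\rm Piv}_v,A_v\ne\emptyset\}$, then by Lemma 4 it admits one in $\bigcup_{v'\in Q_v}\{{\rm Piv}_{v'},|A_{v'}|\ge2\}$, and this union then has conditional probability at least $2^{-441}$. Hence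
$$\mathbb P({\rm Piv}_v,A_v\ne\emptyset)\le2^{441}\sum_{v'\in Q_v}\mathbb P({\rm Piv}_{v'},|A_{v'}|\ge2).$$
Sum over $v\in V_n$; each $v'$ lies in at most $49$ of the sets $Q_v$. With $M:=\sum_{u\in B_{n-1}}\mathbb P({\rm Piv}_u,|A_u|\ge2)$,
$$\sum_{v\in V_n}\mathbb P({\rm Piv}_v,A_v\ne\emptyset)\le KM .\tag{4.4}$$

**Step 2: the $p$-derivative is at most $KM$.** In (4.1) the terms with $A=\emptyset$ vanish, and for $a\ge1$ we have $a(1-p)^{a-1}\le a2^{1-a}\le1$. So $\partial_pg_n\le\sum_{v\in V_n}\mathbb P({\rm Piv}_v,A_v\ne\emptyset)\le KM$.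

**Step 3: the $s$-derivative is at least $M/60$.** Consider the bracket in (4.2). For $|A|=0$ it is $0$. For $|A|=1$ it equals $\frac12-p_u$, which is $0$ off $V_n$ and $-(p-\frac12)\ge-c$ on $V_n$. For $|A|\ge2$ it is at least $\frac1{30}$: we have $1-p_u\ge0.48$, and $0.48^2-\frac16>0.06$, $0.48^3>0.11$, $0.48^4>0.05$ all exceed $\frac1{30}$. Using (4.4) for the negative terms,
$$\partial_sg_n\ge\tfrac1{30}M-cKM=\tfrac1{30}M-\tfrac1{60}M=\tfrac1{60}M=cKM\ge c\,\partial_pg_n .$$

**Step 4: integration.** For $r\in[0,\frac12]$ the point $(\frac12+cr,\frac12-r)$ stays in the allowed range, and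
$$\frac{d}{dr}\,g_n(\tfrac12+cr,\tfrac12-r)=c\,\partial_pg_n-\partial_sg_n\le0 .$$
Hence, with $p'=\frac12+\frac c2>\frac12$, which does not depend on $n$,
$$g_n(\tfrac12,\tfrac12)\ge g_n(p',0).\tag{4.5}$$

### 4.4 Positivity in the plane

**Step 1: back to the 2-DnG.** At $(p,s)=(\frac12,\frac12)$ every vertex of $B_{n-1}$ has law $\frac12\lambda+\frac12\pi_{1/2}$. By (2.1), $\hat\lambda\le\frac12\hat\lambda+\frac12\hat\pi_{1/2}$, so Lemma 1 and (4.5) give
$$\mathbb P_{2\text{-DnG}}(o\to\partial B_n)\ge g_n(\tfrac12,\tfrac12)\ge g_n(p',0).$$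

**Step 2: removing the frozen zones.** In the model of $g_n(p',0)$ all directed edges are independent, with parameter $p'$ for out-edges of $V_n$, and $\frac12$ for out-edges of vertices with $\|u\|_\infty\le3$ or $n-3\le\|u\|_\infty\le n-1$. The event $\{o\to\partial B_{n-3}\}$ depends on the out-edges of $B_{n-4}=B_3\cup V_n$. Each configuration of the $49\cdot4=196$ out-edges of $B_3$ has probability $2^{-196}$, which is at least $2^{-196}$ times its probability under $\pi_{p'}$. So this event has probability at least
$$2^{-196}\,\mathbb P_{\pi_{p'}}(o\to\partial B_{n-3})\ge2^{-196}\,\theta(\pi_{p'})=2^{-196}\,\theta_{\rm bond}(p'),$$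
by Lemma 2. Given the event, pick a reached $x\in\partial B_{n-3}$ as a function of the out-sets in $B_{n-4}$, and a direction $s$ with $\|x+is\|_\infty=n-3+i$ for $i=1,2,3$. The out-edges in direction $s$ of $x,x+s,x+2s$ have not been looked at, are independent, and are open with probability $\frac12$ each. So three more steps lead to $\partial B_n$ with probability $2^{-3}$. Altogether
$$\mathbb P_{2\text{-DnG}}(o\to\partial B_n)\ge2^{-199}\,\theta_{\rm bond}(p')>0\qquad\text{for all }n\ge9,$$
where positivity is Kesten's theorem. Letting $n\to\infty$, (1.1) gives $\theta^{\rm D}(2,2)>0$. Together with Section 3 this proves Theorem 1, and hence the Corollary: the conjecture is true. $\square$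

## 5. Finite traps and the classification

**Proof of Theorem 2.** The three ranges of $k$ partition $\{1,\dots,2d\}$, and the three conclusions exclude each other. So it suffices to prove one implication in each range. For $k=1$ and for $k\ge d+1$ these are (F2) and (F3). Let $2\le k\le d$. Then $\theta^{\rm D}(k,d)\ge\theta^{\rm D}(2,d)>0$ by (F1) and Theorem 1.

To see that $\theta^{\rm D}(k,d)<1$ we build a trap. Each vertex of the cube $\{0,1\}^k\times\{0\}^{d-k}$ has exactly $k$ neighbors in the cube. With probability $\binom{2d}k^{-2^k}>0$ all $2^k$ vertices of the cube choose exactly these neighbors, and then the out-cluster of $o$ stays in the cube. So $\theta^{\rm D}(k,d)<1$. For $k=d=2$ the trap is the unit square, with probability $6^{-4}=\frac1{1296}$. $\square$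

## 6. High dimension: fibers that look like trees

**Proof of Theorem 3.** By (F1) the minimum is attained at $k=2$, so we show $\theta^{\rm D}(2,d)\to1$. In Section 3 the fiber was a line, which gave a column only a limited number of second chances. For large $d$ we send most coordinates to $0$. Then the fiber cluster grows almost like a binary tree, and it misses a planar direction only with small probability.

**Step 1: the projection.** Fix $\varepsilon\in(0,\frac18]$ and let $m=\lfloor\varepsilon d\rfloor$, $t=m/d$, so $t\to\varepsilon$ as $d\to\infty$; take $d$ so large that $m\ge1$. Let $\varphi:\mathbb Z^d\to\mathbb Z^2$ map $e_1,\dots,e_m$ to $e_1$, the next $m$ unit vectors to $e_2$, and the rest to $0$. Let $\tau_d$ be the law given by Lemma 3, and let $A\subset U_2$ with $|A|=a\ge1$. We bound $\hat\tau_d(A)$.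

**Step 2: coupling with a labeled tree.** Fix $g\ge1$ and explore the out-cluster of $x$ inside its fiber breadth-first, processing the vertices of generations $0,\dots,g-1$. At most $2^g$ vertices are processed and at most $2^{g+1}$ are discovered. At each processed vertex $y$ draw two independent uniform labels in $U_d$. If they differ, let $S_y$ be the set of these two; if not, let $S_y$ be a fresh uniform 2-subset. In either case $S_y$ is a uniform 2-subset. The labels define a Galton–Watson tree in which each label $s$ with $\varphi(s)=0$ produces a child. The exploration agrees with the tree up to generation $g$ unless one of two failures occurs at some processed vertex: the two labels coincide, which has probability $\frac1{2d}$, or a label leads to an already discovered vertex, which has probability at most $2\cdot2^{g+1}\cdot\frac1{2d}=2^{g+1}/d$. The total failure probability is at most $2^g(1+2^{g+1})/d$, which tends to $0$ as $d\to\infty$ with $g$ fixed.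

If no failure occurs and $T(x)\cap A=\emptyset$, then no label in $\varphi^{-1}(A)$ occurs at a tree vertex of generation less than $g$. Let $q_t^{(g)}$ be the probability of the latter event in the tree. A label lies in $\varphi^{-1}(U_2\setminus A)$ with probability $\frac{(4-a)m}{2d}=\frac{(4-a)t}2$, and is mapped to $0$ with probability $1-2t$. By independence of the two labels and of the subtrees,
$$q_t^{(0)}=1,\qquad q_t^{(j+1)}=\Big(\frac{(4-a)t}2+(1-2t)q_t^{(j)}\Big)^2 .$$
So $\hat\tau_d(A)\le q_t^{(g)}+2^g(1+2^{g+1})/d$. Since $q^{(g)}_t$ is a polynomial in $t$ and $t\to\varepsilon$,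
$$\limsup_{d\to\infty}\hat\tau_d(A)\le q_\varepsilon^{(g)}\qquad\text{for every }g .\tag{6.1}$$

**Step 3: the fixed point is small.** Let $\psi(x)=\big(\frac{(4-a)\varepsilon}2+(1-2\varepsilon)x\big)^2$, so $q_\varepsilon^{(j+1)}=\psi(q_\varepsilon^{(j)})$. On $[0,1]$ the function $\psi$ is increasing and convex, $\psi(0)\ge0$ and $\psi(1)=(1-\frac{a\varepsilon}2)^2<1$. The function $h(x)=\psi(x)-x$ is convex with $h(0)\ge0>h(1)$, so it has a zero in $[0,1)$. It has only one: if $x_1<x_2$ were zeros, then $x_2$ would be a proper convex combination of $x_1$ and $1$, and convexity with $h(x_1)=0$, $h(1)<0$ would give $h(x_2)<0$. Call this zero $q^*$. Since $q_\varepsilon^{(1)}=\psi(1)<1=q_\varepsilon^{(0)}$ and $\psi$ is increasing, the sequence $q_\varepsilon^{(g)}$ decreases. Its limit is a fixed point of $\psi$, so it is $q^*$.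

Let $x_0=16\varepsilon^2\le\frac14$. Then
$$\psi(x_0)\le\Big(\frac{3\varepsilon}2+16\varepsilon^2\Big)^2=\varepsilon^2\Big(\frac32+16\varepsilon\Big)^2\le\frac{49}4\,\varepsilon^2\le16\varepsilon^2=x_0 ,$$
that is, $h(x_0)\le0$. As $h(0)\ge0$, the intermediate value theorem gives a zero of $h$ in $[0,x_0]$, which must be $q^*$. So $q^*\le16\varepsilon^2$.

**Step 4: comparison.** For each $a\in\{1,2,3,4\}$ choose $g$ with $q_\varepsilon^{(g)}\le\frac{33}2\varepsilon^2$. Then (6.1) shows that for all large $d$ and all nonempty $A\subset U_2$ we have $\hat\tau_d(A)\le17\varepsilon^2$. Put $p=1-(17\varepsilon^2)^{1/4}$. Since $17\varepsilon^2\le\frac{17}{64}<1$ and $|A|\le4$,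
$$\hat\tau_d(A)\le17\varepsilon^2\le(17\varepsilon^2)^{|A|/4}=(1-p)^{|A|}=\hat\pi_p(A).$$
Lemmas 3, 1 and 2 give $\theta^{\rm D}(2,d)\ge\theta(\tau_d)\ge\theta_{\rm bond}(p)$ for all large $d$, so
$$\liminf_{d\to\infty}\theta^{\rm D}(2,d)\ge\theta_{\rm bond}\big(1-(17\varepsilon^2)^{1/4}\big).$$
As $\varepsilon\downarrow0$, the right side tends to $1$ by the Peierls fact recalled in 1.2. $\square$
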